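\title{An indecomposable cofrontier is not semiconjugate to an irrational rotation}

\begin{abstract}
A cofrontier is a continuum in the open annulus that is the common boundary of
exactly two complementary domains, one at each end. We prove that if a
homeomorphism of the annulus preserves a cofrontier $C$ and its restriction to
$C$ is semiconjugate to an irrational rotation, then it is also semiconjugate to
an irrational rotation by a map $g$ with connected fibers. Hence $C$ is
decomposable. Moreover, the semiconjugacies to irrational rotations are exactly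
the maps $d\,g+u$ with $d$ a nonzero integer and $u$ a continuous invariant
function. The proof lifts $C$ to the plane and adds two points at infinity. If
the resulting continuum is decomposable, its order structure produces $g$; the
other case is excluded by a winding argument.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb{T}^1=\mathbb{R}/\mathbb{Z}$, let
$\mathbb{A}=\mathbb{T}^1\times\mathbb{R}$ be the open annulus, and let
$\mathrm{pr}\colon\mathbb{A}\to\mathbb{T}^1$ be the first coordinate. A
\emph{continuum} is a nonempty compact connected metrizable space; it is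
\emph{nondegenerate} if it has more than one point, \emph{decomposable} if it is
the union of two proper subcontinua, and \emph{indecomposable} otherwise.

A \emph{cofrontier} is a compact connected set $C\subset\mathbb{A}$ such that
$\mathbb{A}\setminus C$ has exactly two connected components $U^+$ and $U^-$,
with $\mathbb{T}^1\times(t,\infty)\subset U^+$ and
$\mathbb{T}^1\times(-\infty,-t)\subset U^-$ for all sufficiently large $t$, and
such that $C=\partial U^+=\partial U^-$. The model is the circle
$\mathbb{T}^1\times\{0\}$. The condition on the components says that $C$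
separates the two ends of $\mathbb{A}$. The condition on the boundaries says
that it does so without waste: if $C'\subsetneq C$ is closed, a small disc
around a point of $C\setminus C'$ misses $C'$ and meets both $U^+$ and $U^-$, so
$C'$ no longer separates the ends. The band $\mathbb{T}^1\times[-1,1]$ satisfies
the first condition and not the second.

For $\rho\in\mathbb{R}$ let $R_\rho\colon\mathbb{T}^1\to\mathbb{T}^1$,
$x\mapsto x+\rho$. Let $\varphi$ be a homeomorphism of $\mathbb{A}$ with
$\varphi(C)=C$. A \emph{semiconjugacy} from $\varphi|_C$ to $R_\rho$ is a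
continuous surjection $h\colon C\to\mathbb{T}^1$ with
$h\circ\varphi=R_\rho\circ h$ on $C$: an angle on $C$ that $\varphi$ advances by
exactly $\rho$. The following question is posed in \cite{JK}.

\begin{quote}
Do there exist an indecomposable cofrontier $C\subset\mathbb{A}$, a
homeomorphism $\varphi$ of $\mathbb{A}$ with $\varphi(C)=C$, and an irrational
$\rho$ such that $\varphi|_C$ is semiconjugate to $R_\rho$?
\end{quote}

A map is \emph{monotone} if all its fibers are connected. For monotone
semiconjugacies the answer is immediate.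

\begin{lemma}\label{lem:monotone}
If a continuum $C$ admits a monotone continuous surjection
$g\colon C\to\mathbb{T}^1$, then $C$ is decomposable.
\end{lemma}

\begin{proof}
Let $J\subset\mathbb{T}^1$ be a closed arc, and suppose $g^{-1}(J)=A\sqcup B$
with $A,B$ closed. Each fiber over $J$ is connected, so it lies in $A$ or in $B$.
Hence $g(A)$ and $g(B)$ are disjoint compact sets with union $J$, and one of
$A,B$ is empty. So $g^{-1}(J)$ is a continuum. The preimages of two proper closed
arcs covering $\mathbb{T}^1$ are proper subcontinua with union $C$.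
\end{proof}

The question is therefore about semiconjugacies that are not monotone. Three
examples suggest that these are flexible enough for a positive answer.

\begin{example}\label{ex:circle}
Let $C=\mathbb{T}^1\times\{0\}$ and $\varphi(x,y)=(x+\alpha,y)$ with $\alpha$
irrational. For every integer $d\neq0$ the map $d\,\mathrm{pr}$ is a
semiconjugacy to $R_{d\alpha}$. Its fibers have $|d|$ points, so it is monotone
only for $d=\pm1$.
\end{example}

\begin{example}\label{ex:rational}
On every cofrontier $C$ the map $\mathrm{pr}|_C$ is onto, since a vertical line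
missing $C$ would join the two ends. It is a semiconjugacy from the identity to
$R_0$. So a semiconjugacy to a rational rotation need not carry any information
about $C$.
\end{example}

\begin{example}\label{ex:solenoid}
Let
$\Sigma=\{(\xi_n)_{n\ge0}\in(\mathbb{T}^1)^{\mathbb{N}}:2\xi_{n+1}=\xi_n\text{ for all }n\}$,
with coordinate maps $\pi_n$, each of which is onto. Imposing the relations only
for $n<N$ gives a product of circles, so $\Sigma$ is a decreasing intersection
of continua and is a continuum. The homeomorphism
$(\xi_n)\mapsto(\xi_n+\rho/2^n)$ is semiconjugate to $R_\rho$ by $\pi_0$, for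
any $\rho$. And $\Sigma$ is indecomposable. Indeed, a closed set $A$ with
$\pi_n(A)=\mathbb{T}^1$ for all $n$ is dense, hence equal to $\Sigma$, because
$\xi_n$ determines $\xi_0,\dots,\xi_{n-1}$; and $\pi_n(A)=2\pi_{n+1}(A)$, so
once $\pi_n(A)$ is proper it stays proper. If $\Sigma=A\cup B$ with $A,B$ proper
subcontinua, choose $n$ such that $\pi_n(A)$ and $\pi_n(B)$ are both proper,
hence arcs of length less than $1$ or points. The preimage of such an arc under doubling
consists of two disjoint arcs of length less than $\frac12$, and the connected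
set $\pi_{n+1}(A)$ lies in one of them. The same holds for $B$, so
$\pi_{n+1}(A)\cup\pi_{n+1}(B)\ne\mathbb{T}^1$, a contradiction.
\end{example}

Thus indecomposability alone does not prevent a semiconjugacy to an irrational
rotation, and a negative answer has to come from the position of $C$ in the
annulus. The answer is negative.

\begin{theorem}\label{thm:no}
There are no indecomposable cofrontier $C\subset\mathbb{A}$, homeomorphism
$\varphi\colon\mathbb{A}\to\mathbb{A}$ with $\varphi(C)=C$, and irrational
$\rho$ such that $\varphi|_C$ is semiconjugate to $R_\rho$.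
\end{theorem}

This is a special case of the next theorem, which says that
Example~\ref{ex:circle} shows the general shape of a semiconjugacy.

\begin{theorem}\label{thm:main}
Let $C$ be any cofrontier and $\varphi$ a homeomorphism of $\mathbb{A}$ with
$\varphi(C)=C$, and suppose that $\varphi|_C$ is semiconjugate to some
irrational rotation. Then there are an irrational $\alpha$ and a monotone
continuous surjection $g\colon C\to\mathbb{T}^1$ with
$g\circ\varphi=R_\alpha\circ g$ on $C$; in particular $C$ is decomposable.
Moreover, a continuous map $h'\colon C\to\mathbb{T}^1$ is a semiconjugacy from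
$\varphi|_C$ to an irrational rotation if and only if $h'=d\,g+u\pmod 1$ with
$d\in\mathbb{Z}\setminus\{0\}$ and $u\colon C\to\mathbb{R}$ continuous,
$u\circ\varphi=u$; the rotation is then $R_{d\alpha}$.
\end{theorem}

In Section~\ref{sec:lift} we lift $C$ to the plane and add two points
$\pm\infty$. The result is a continuum $X$ in which no proper subcontinuum
contains both points. The semiconjugacy becomes a real function $k$ that a dense
subgroup $\Gamma$ of $\mathbb{R}$, acting on $X$, shifts by translations. If $X$
is decomposable, it has a family of ``half-lines'' indexed by $\Gamma$, and this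
family defines $g$ (Section~\ref{sec:dec}). Sections
\ref{sec:model}--\ref{sec:sweep} show that $X$ cannot be indecomposable; the idea
is carried out on straight segments in Section~\ref{sec:model}.
Section~\ref{sec:proofs} assembles the theorems.

\section{Standard facts}\label{sec:facts}

A \emph{closed disc} in $S^2$ is a subset homeomorphic to the closed unit disc
of the plane. We use the Baire category theorem, Zorn's lemma and the following
facts.

\begin{enumerate}
\item[(F1)] \emph{Extension.} A continuous map from a closed subset of a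
metrizable space to $\mathbb{T}^1$ extends continuously to a neighborhood. (View
$\mathbb{T}^1$ as the unit circle, extend to a map into $\mathbb{R}^2$, and
normalize where the extension is nonzero.)
\item[(F2)] \emph{Riemann mapping theorem.} A connected open subset of $S^2$
whose complement is a nondegenerate continuum is homeomorphic to the open unit
disc, and a prescribed point can be sent to the center.
\item[(F3)] \emph{Schoenflies and annulus theorems.} If $\Delta\subset S^2$ is a
closed disc, so is $S^2\setminus\operatorname{int}\Delta$. If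
$\Delta'\subset\operatorname{int}\Delta$ are closed discs, then
$\Delta\setminus\operatorname{int}\Delta'$ is homeomorphic to
$\mathbb{T}^1\times[0,1]$, with boundary circles $\partial\Delta$ and
$\partial\Delta'$.
\item[(F4)] \emph{Crossing.} In a closed rectangle, a path joining the top and
bottom sides meets every path joining the left and right sides.
\item[(F5)] \emph{Isotopy.} A homeomorphism of a closed annulus that preserves
each boundary circle and acts trivially on $\pi_1$ is isotopic to the identity.
\item[(F6)] \emph{Lifting.} Let $Z$ be a space and $f$ a continuous map from $Z$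
to a circle or an annulus. If $Z$ is path connected and locally path connected
and $f$ is trivial on $\pi_1$, then $f$ lifts to the universal cover. For
arbitrary $Z$, a homotopy starting at $f$ lifts uniquely once a lift of $f$ is
given.
\item[(F7)] \emph{Cut-wire theorem.} If $A,B$ are closed subsets of a compact
metrizable space $F$ and no component of $F$ meets both, then $F$ is the
disjoint union of two closed sets containing $A$ and $B$ respectively.
\item[(F8)] \emph{Boundary bumping.} If $F$ is a proper closed subset of a
continuum $X$, each component of $F$ meets $\partial F$.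
\item[(F9)] If $Q$ is a connected subset of a connected space $X$ and
$X\setminus Q=M\sqcup N$ with $M,N$ relatively open in $X\setminus Q$, then
$Q\cup M$ is connected.
\item[(F10)] \emph{Limits of continua.} A decreasing intersection of continua is
a continuum. The nonempty closed subsets of a compact metric space form a
compact space under the Hausdorff metric. If $K_j\to K$, then $K$ is the set of
limits of convergent sequences $z_j\in K_j$, and it contains every limit point
of a sequence $z_j\in K_j$; inclusions $K_j\subset L_j$ pass to the limit; $K$ is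
a continuum if the $K_j$ are; and $f(K_j)\to f(K)$ for continuous $f$.
\end{enumerate}

The following consequence will be used twice.

\begin{lemma}\label{lem:discs}
Let $Z\subset S^2$ be a nondegenerate continuum with $\Omega=S^2\setminus Z$
connected, and let $e\in\Omega$. There are closed discs
$\Delta_1\subset\Delta_2\subset\cdots$ in $\Omega$ whose interiors cover
$\Omega$, such that $e\in\operatorname{int}\Delta_1$ and $\Delta_n\setminus\{e\}$
deformation retracts onto $\partial\Delta_n$. The sets $S^2\setminus\Delta_n$
are open discs containing $Z$, and every neighborhood of $Z$ contains one of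
them.
\end{lemma}

\begin{proof}
By (F2) identify $\Omega$ with the unit disc and $e$ with the center. Let
$\Delta_n$ be the closed disc of radius $n/(n+1)$, and retract radially. By
(F3), $S^2\setminus\Delta_n$ is an open disc. If $V\supset Z$ is open, the
compact set $S^2\setminus V\subset\Omega$ lies in some $\Delta_n$.
\end{proof}

\section{The compactified lift}\label{sec:lift}

From now on $C$ is a cofrontier, $\varphi$ is a homeomorphism of $\mathbb{A}$
with $\varphi(C)=C$, and $\varphi|_C$ is semiconjugate to an irrational
rotation. An angle with values in $\mathbb{T}^1$ gives no order on $C$; on the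
universal cover it becomes a real function, and one can speak of left and right.

Let $E\colon\mathbb{R}^2\to\mathbb{A}$ be the universal covering,
$T(x,y)=(x+1,y)$, and write $x(z)$ for the first coordinate of
$z\in\mathbb{R}^2$. Put $\tilde C=E^{-1}(C)$, $\tilde U^\pm=E^{-1}(U^\pm)$, and
fix $H$ with $C\subset\mathbb{T}^1\times(-H,H)$. The connected set
$\mathbb{T}^1\times[H,\infty)$ misses $C$, so it lies in $U^+$. The set
$\tilde U^+$ is path connected: given $z\in\tilde U^+$, join $E(z)$ to
$\mathbb{T}^1\times[H,\infty)$ by a path in the connected open set $U^+$ and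
lift the path; the lift joins $z$ to the half-plane $\{y\ge H\}\subset\tilde U^+$.
The same holds for $\tilde U^-$. Since $E$ is a local homeomorphism, every open
set that meets $\tilde C$ meets both $\tilde U^+$ and $\tilde U^-$; in
particular $\tilde C$ has empty interior.

For a closed set $Z\subset\mathbb{R}^2$ contained in a horizontal strip let
$Z^*=Z\cup\{-\infty,+\infty\}$, where the sets $\{x>r\}\cup\{+\infty\}$ and
$\{x<-r\}\cup\{-\infty\}$, $r\to\infty$, are the basic neighborhoods of the new
points. The map $(x,y)\mapsto(\arctan x,\,y/(1+x^2))$,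
$\pm\infty\mapsto(\pm\pi/2,0)$, identifies $Z^*$ with a compact subset of the
plane. Put
\[
X=\tilde C^{\,*}.
\]

\subsection*{The continuum $X$ is irreducible}

\begin{lemma}\label{lem:annuli}
There are closed annuli $A_1\supset A_2\supset\cdots$ in $\mathbb{A}$ with
$\bigcap_nA_n=C$ such that each inclusion $A_n\hookrightarrow\mathbb{A}$ induces
an isomorphism on $\pi_1$. The space $X$ is a continuum.
\end{lemma}

\begin{proof}
Compactify $\mathbb{A}$ to $S^2=\mathbb{A}\cup\{e_-,e_+\}$. The set
$\Omega^+=U^+\cup\{e_+\}$ is open and connected. Its complement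
$U^-\cup C\cup\{e_-\}$ is the closure of the connected set $U^-\cup\{e_-\}$,
because $C=\partial U^-$; so it is a nondegenerate continuum.
Lemma~\ref{lem:discs} gives discs $\Delta^+_n\subset\Omega^+$ around $e_+$, and
in the same way discs $\Delta_n^-\subset\Omega^-=U^-\cup\{e_-\}$ around $e_-$.
Let
$A_n=S^2\setminus(\operatorname{int}\Delta_n^+\cup\operatorname{int}\Delta_n^-)$.
The closed disc $S^2\setminus\operatorname{int}\Delta_n^-$ contains $\Delta_n^+$
in its interior, so $A_n$ is a closed annulus by (F3). The intersection of the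
$A_n$ is $S^2\setminus(\Omega^+\cup\Omega^-)=C$, and the radial retractions
combine to a deformation retraction of $\mathbb{A}$ onto $A_n$.

Since $\pi_1(A_n)\to\pi_1(\mathbb{A})$ is onto, $E^{-1}(A_n)$ is connected. It
is $T$-invariant, so $\pm\infty$ lie in its closure, and $E^{-1}(A_n)^*$ is a
continuum. These continua decrease to $X$.
\end{proof}

The next lemma is the lifted form of the statement that $C$ separates the ends
without waste.

\begin{lemma}[irreducibility]\label{lem:irr}
A subcontinuum $Y\subset X$ containing $-\infty$ and $+\infty$ equals $X$.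
\end{lemma}

\begin{proof}
Suppose $c\in\tilde C\setminus Y$, and let $B$ be an open disc around $c$ that
misses $Y$. It meets $\tilde U^+$ and $\tilde U^-$. So there is a path that
starts on the line $\{y=H\}$, runs in $\tilde U^+$ to a point of $B$, then in
$B$ to a point of $\tilde U^-$, then in $\tilde U^-$ to the line $\{y=-H\}$. It
misses $Y$. Replace $y$ by $\max(-H,\min(H,y))$ along the path; the points that
move land on $\{|y|=H\}$, which misses $\tilde C$. We obtain a path $\sigma$
that misses $Y$ and joins the top and bottom sides of a rectangle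
$\Pi=[-r,r]\times[-H,H]$. Let $F=Y\cap\Pi$.

No component $F_0$ of $F$ meets both vertical sides of $\Pi$. To see this, let
$\epsilon>0$ be the distance from $\sigma$ to $F_0$ and let $V$ be the set of
points of $\Pi$ at distance less than $\epsilon$ from $F_0$. Two points of $F_0$
at distance less than $\epsilon$ are joined by a segment in $V$, so the relation
``joined by a path in $V$'' has open classes in $F_0$, and the connected set
$F_0$ is a single class. If $F_0$ met both vertical sides, a path in $V$ would
join them and miss $\sigma$, contrary to (F4).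

By (F7), $F=F_L\sqcup F_R$ with $F_L,F_R$ closed, $F\cap\{x=-r\}\subset F_L$ and
$F\cap\{x=r\}\subset F_R$. Then
\[
\{-\infty\}\cup(Y\cap\{x\le-r\})\cup F_L
\quad\text{and}\quad
\{+\infty\}\cup(Y\cap\{x\ge r\})\cup F_R
\]
are disjoint, closed, nonempty and cover $Y$, a contradiction.
\end{proof}

\begin{remark}
The lemma fails for the band $\mathbb{T}^1\times[-1,1]$, whose lift contains
horizontal lines. It also fails for the solenoid of Example~\ref{ex:solenoid}:
the analogue of $\tilde C$ is
$\{(t,\xi)\in\mathbb{R}\times\Sigma:\xi_0=t\bmod1\}$, and it contains the closed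
line $t\mapsto(t,(t/2^n)_n)$, which runs from one end to the other and misses
the point $(0,(0,\frac12,\frac14,\dots))$.
\end{remark}

\begin{lemma}\label{lem:compl}
If $Q\subset X$ is a subcontinuum containing $+\infty$ or $-\infty$, then
$X\setminus Q$ is connected.
\end{lemma}

\begin{proof}
By symmetry let $+\infty\in Q$, and let $Q\ne X$. Then $-\infty\notin Q$ by
Lemma~\ref{lem:irr}. Suppose $X\setminus Q=M\sqcup N$ with $M,N$ open and
$-\infty\in M$. Then $Q\cup M$ is closed, connected by (F9), and contains
$\pm\infty$. So $Q\cup M=X$ and $N=\emptyset$.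
\end{proof}

\subsection*{The coordinate $k$ and the group $\Gamma$}

Fix a lift $\tilde\varphi\colon\mathbb{R}^2\to\mathbb{R}^2$ of $\varphi$. It
preserves $\tilde C$. Since $\tilde\varphi T\tilde\varphi^{-1}$ generates the
group of deck transformations, $\tilde\varphi T=T^\varepsilon\tilde\varphi$ with
$\varepsilon=\pm1$.

\begin{lemma}\label{lem:lifth}
Let $h$ be a semiconjugacy from $\varphi|_C$ to $R_\rho$, $\rho$ irrational.
Then $\varepsilon=1$, and there are an integer $d\ne0$, a real number
$\tilde\rho\equiv\rho\pmod1$ and a continuous lift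
$\tilde h\colon\tilde C\to\mathbb{R}$ of $h\circ E$ such that $\tilde h-d\,x$ is
bounded and $T$-invariant and
$\tilde h\circ\tilde\varphi=\tilde h+\tilde\rho$.
\end{lemma}

\begin{proof}
By (F1), $h$ extends to a neighborhood of $C$, which contains some $A_n$ by
compactness. Let $\hat h\colon A_n\to\mathbb{T}^1$ be the extension. The map
$\mathrm{pr}$ induces an isomorphism $\pi_1(A_n)\to\pi_1(\mathbb{T}^1)$, so there
is an integer $d$ such that $\hat h-d\,\mathrm{pr}$ is trivial on $\pi_1$, and by
(F6) it lifts to $\mathbb{R}$. Thus $h=d\,\mathrm{pr}+g_0\pmod1$ with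
$g_0\colon C\to\mathbb{R}$ continuous. Put $\tilde h=d\,x+g_0\circ E$.

If $d=0$, then $g_0\circ\varphi-g_0-\rho$ is continuous and integer valued on
the connected set $C$, hence equal to a constant $j$. Then
$g_0\circ\varphi^n=g_0+n(\rho+j)$ with $\rho+j\neq0$, which is impossible since
$g_0$ is bounded. So $d\neq0$.

The function $f=\tilde h\circ\tilde\varphi-\tilde h-\rho$ is continuous and
integer valued on $\tilde C$, and
\[
f(Tz)=\tilde h(T^\varepsilon\tilde\varphi z)-\tilde h(Tz)-\rho
=f(z)+(\varepsilon-1)d .
\]
Suppose $\varepsilon=-1$. As $f$ is bounded on $\tilde C\cap\{0\le x\le1\}$ and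
$f(T^nz)=f(z)-2dn$, the function $f$ tends to $+\infty$ at one of the points
$\pm\infty$ and to $-\infty$ at the other. The set $\{f\le0\}=\{f<1\}$ together
with the latter point is open, closed, nonempty and proper in $X$, contradicting
Lemma~\ref{lem:annuli}. So $\varepsilon=1$, the function $f$ descends to $C$,
and it is a constant integer $j$. Put $\tilde\rho=\rho+j$.
\end{proof}

Fix one semiconjugacy $h$ and put $k=\tilde h/d$, $\alpha=\tilde\rho/d$.
Dividing by $d$ undoes the multiplication in Example~\ref{ex:circle}. On
$\tilde C$ we have, for some constant $D$,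
\begin{equation}\label{eq:k}
k\circ T=k+1,\qquad k\circ\tilde\varphi=k+\alpha,\qquad|k-x|\le D,\qquad
\alpha\notin\mathbb{Q}.
\end{equation}
So $k$ is a horizontal coordinate up to a bounded error, and $k\to\pm\infty$ at
$\pm\infty$. For $z,w\in\tilde C$,
\begin{equation}\label{eq:2D}
\bigl|(x(w)-x(z))-(k(w)-k(z))\bigr|\le2D .
\end{equation}
Let $\Gamma=\mathbb{Z}\alpha+\mathbb{Z}$, a dense subgroup of $\mathbb{R}$
because $\alpha$ is irrational. Each $s\in\Gamma$ has a unique form
$s=n\alpha+n'$, and we put $\gamma_s=\tilde\varphi^{\,n}T^{n'}|_{\tilde C}$.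
Since $T$ and $\tilde\varphi$ commute,
\[
\gamma_s\gamma_t=\gamma_{s+t},\qquad k\circ\gamma_s=k+s,\qquad\gamma_1=T .
\]
By \eqref{eq:k}, $|x(\gamma_sz)-x(z)|\le|s|+2D$, so $\gamma_s$ extends to a
homeomorphism of $X$ fixing $\pm\infty$. A small $s$ does not make $\gamma_s$
close to the identity: only the coordinate $k$ moves little.

\subsection*{The dichotomy}

For $a,b\in\mathbb{R}$ let $P_b$ be the component of $-\infty$ in the closed set
$\{-\infty\}\cup\{k\le b\}$, and $Q_a$ the component of $+\infty$ in
$\{k\ge a\}\cup\{+\infty\}$. These are proper subcontinua of $X$; $P_b$ is the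
part of $X$ that can be reached from $-\infty$ without passing level $b$. The
set $P_b$ increases with $b$, the set $Q_a$ decreases with $a$, and
$\gamma_sP_b=P_{b+s}$, $\gamma_sQ_a=Q_{a+s}$.

\begin{lemma}\label{lem:dich}
The continuum $X$ is decomposable if and only if $P_b\cap Q_a\neq\emptyset$ for
some $a,b$. In that case $P_b\cup Q_a=X$.
\end{lemma}

\begin{proof}
If $P_b\cap Q_a\ne\emptyset$, then $P_b\cup Q_a$ is a continuum containing
$\pm\infty$, so it equals $X$ by Lemma~\ref{lem:irr}. Conversely let
$X=A\cup B$ with $A,B$ proper subcontinua and $-\infty\in A$. By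
Lemma~\ref{lem:irr}, $+\infty\notin A$, so $+\infty\in B$ and
$-\infty\notin B$. Then $k$ is bounded above on $A\cap\tilde C$ and below on
$B\cap\tilde C$, so $A\subset P_b$ and $B\subset Q_a$ for some $a,b$. As $X$ is
connected, $A\cap B\neq\emptyset$.
\end{proof}

\section{Decomposable $X$: a monotone factor}\label{sec:dec}

\begin{proposition}\label{prop:m}
If $X$ is decomposable, there is a continuous surjection
$m\colon\tilde C\to\mathbb{R}$ such that $m-k$ is bounded,
$m\circ\gamma_s=m+s$ for all $s\in\Gamma$, and every fiber $m^{-1}(c)$ is a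
continuum.
\end{proposition}

Consider first the circle $C=\mathbb{T}^1\times\{0\}$, with any $\varphi$ and
$k$ as above. Then $X=[-\infty,\infty]$ and $Q_t=[q(t),\infty]$, where
$q(t)=\sup\{z:k(z)<t\}$. The function $q$ is nondecreasing, and
$\gamma_sq(t)=q(t+s)$. On $\Gamma$ it is strictly increasing: if $q(t)=q(t+s)$
with $s>0$, then $\gamma_s$ fixes the point $q(t)$ while raising $k$ by $s$. The
generalized inverse $m(z)=\inf\{t\in\Gamma:z\le q(t)\}$ is nondecreasing, and it
has no jump, because a jump across an interval would force $q$ to be constant on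
the points of $\Gamma$ in that interval. In general there are no endpoints
$q(t)$, and we work with the half-lines $X\setminus Q_t$ themselves.
Irreducibility replaces the order of the line.

\begin{proof}[Proof of Proposition~\ref{prop:m}]
By Lemma~\ref{lem:dich} there are $a,b$ with $P_b\cup Q_a=X$, and so
$P_{b+t}\cup Q_{a+t}=X$ for $t\in\Gamma$. For $t\in\Gamma$ put
\[
O_t=X\setminus Q_{a+t},\qquad L_t=\overline{O_t}.
\]
The set $O_t$ is open, contains $-\infty$, and is connected by
Lemma~\ref{lem:compl}; so $L_t$ is a continuum. We have $\gamma_sL_t=L_{t+s}$,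
$O_t\subset O_{t'}$ for $t<t'$, and
\begin{equation}\label{eq:sandwich}
\{k<a+t\}\subset O_t\subset L_t\subset P_{b+t}\subset\{-\infty\}\cup\{k\le b+t\}.
\end{equation}
The inclusion $L_t\subset P_{b+t}$ is where decomposability is used. In Steps
1--3, $t<t'$ are elements of $\Gamma$.

\emph{Step 1: $L_t\neq L_{t'}$.} Otherwise $\gamma_sL_t=L_t$ for $s=t'-t>0$, so
$L_{t+ns}=L_t$ for all $n\ge0$. By \eqref{eq:sandwich},
$\{k<a+t+ns\}\subset\{k\le b+t\}$ for all $n$, whereas $k$ is unbounded above.

\emph{Step 2: $L_t\subset O_{t'}$.} Otherwise $L_t$ meets $Q_{a+t'}$, so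
$L_t\cup Q_{a+t'}=X$ by Lemma~\ref{lem:irr}. Then $O_{t'}\subset L_t$, so
$L_{t'}\subset L_t\subset L_{t'}$, contradicting Step 1.

\emph{Step 3: the closure $J$ of $W=O_{t'}\setminus L_t$ is a continuum.} The
set $W$ is open, and it is nonempty since otherwise $L_{t'}\subset L_t$. Let
$S=\overline{X\setminus L_{t'}}$, a continuum containing $+\infty$ by
Lemma~\ref{lem:compl}. We show first that $L_t\cup J$ and $J\cup S$ are
connected. By Step 2, $O_{t'}=L_t\cup W$, so $L_{t'}=L_t\cup J$, which is
connected. Also
\[
X\setminus L_t=W\cup(L_{t'}\setminus O_{t'})\cup(X\setminus L_{t'}),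
\qquad L_{t'}\setminus O_{t'}=(L_t\cup J)\setminus O_{t'}\subset J .
\]
Hence $\overline{X\setminus L_t}=J\cup S$, which is connected by
Lemma~\ref{lem:compl}.

Suppose $J=J_1\sqcup J_2$ with $J_1,J_2$ closed and nonempty. Let $Z$ be $L_t$
or $S$. Then $Z\cup J_1$ is connected: if $Z\cup J_1=A\sqcup B$ with $A,B$
closed, nonempty and $Z\subset A$, then $B\subset J_1$ and
$Z\cup J=B\sqcup(A\cup J_2)$ is not connected. So $L_t\cup J_1\cup S$ is a
continuum containing $\pm\infty$. It equals $X$ by Lemma~\ref{lem:irr}, and
therefore $J_2\subset L_t\cup S$. But $J_2$ is nonempty and relatively open in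
$J=\overline W$, so it meets $W$, while $W$ misses $L_t$ by definition and
misses $S$ because $W$ is open and contained in $L_{t'}$. This is a
contradiction.

\emph{Step 4: the function $m$.} For $z\in\tilde C$ put
$m(z)=\inf\{t\in\Gamma:z\in L_t\}$, and $m(\pm\infty)=\pm\infty$. By
\eqref{eq:sandwich}, $z\in L_t$ implies $t\ge k(z)-b$, and $t>k(z)-a$ implies
$z\in L_t$. As $\Gamma$ is dense, $k-b\le m\le k-a$. From $\gamma_sL_t=L_{t+s}$
we get $m\circ\gamma_s=m+s$. For $c\in\mathbb{R}$,
\begin{equation}\label{eq:levels}
\{m<c\}=\bigcup_{t<c}O_t,\qquad\{m\le c\}=\bigcap_{t>c}L_t\qquad(t\in\Gamma).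
\end{equation}
In the first equality, if $z\in L_t$ with $t<c$, pick $t'\in\Gamma\cap(t,c)$;
then $z\in O_{t'}$ by Step 2. Conversely $z\in O_t$ gives $m(z)\le t$. In the second, if $m(z)\le c<t$ then
$z\in L_{t''}\subset L_t$ for some $t''<t$, and conversely $m(z)\le t$ for all
$t\in\Gamma$, $t>c$, gives $m(z)\le c$ by density. So $\{m<c\}$ and $\{m>c\}$
are open, and $m\colon X\to[-\infty,\infty]$ is continuous. It is onto because
$X$ is connected.

\emph{Step 5: the fibers.} Choose $t_i\uparrow c$ and $t_i'\downarrow c$ in
$\Gamma$, strictly monotone. By \eqref{eq:levels},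
$m^{-1}(c)=\bigcap_i(L_{t_i'}\setminus O_{t_i})$. By Step 2,
$L_{t'_{i+1}}\subset O_{t'_i}$ and $L_{t_i}\subset O_{t_{i+1}}$, so
\[
L_{t'_{i+1}}\setminus O_{t_{i+1}}\subset O_{t'_i}\setminus L_{t_i}
\subset\overline{O_{t'_i}\setminus L_{t_i}}\subset L_{t'_i}\setminus O_{t_i},
\]
the last inclusion because $L_{t'_i}\setminus O_{t_i}$ is closed. Hence
$m^{-1}(c)$ is the decreasing intersection of the continua
$\overline{O_{t'_i}\setminus L_{t_i}}$ of Step 3, and it is a continuum.
\end{proof}

\section{Indecomposable $X$: the argument on straight segments}\label{sec:model}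

It remains to prove the following.

\begin{proposition}\label{prop:dec}
The continuum $X$ is decomposable.
\end{proposition}

Until the end of Section~\ref{sec:sweep} we assume that $X$ is indecomposable,
that is, by Lemma~\ref{lem:dich},
\begin{equation}\label{eq:II}
P_b\cap Q_a=\emptyset\qquad\text{for all }a,b\in\mathbb{R},
\end{equation}
and we seek a contradiction.

\subsection*{An isotopy to the identity}
We shall need that the maps $\gamma_s$ respect the way subsets of $\tilde C$
wind around each other in the plane. This comes from an isotopy, and it is the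
place where it matters that $\varphi|_C$ extends to the annulus.

\begin{lemma}\label{lem:isotopy}
There are an integer $j$, a constant $M$ and a continuous map
$\tilde C\times[0,1]\to\mathbb{R}^2$, $(z,\theta)\mapsto f_\theta(z)$, such that
each $f_\theta$ is injective, $f_0$ is the inclusion,
$f_1=T^j\tilde\varphi^{\,2}|_{\tilde C}$, and $|x(f_\theta z)-x(z)|\le M$ for all
$z,\theta$.
\end{lemma}

\begin{proof}
A homeomorphism of $\mathbb{A}$ fixes or interchanges the two ends, so
$\psi=\varphi^2$ extends to $S^2$ fixing $e_+$ and $e_-$. It acts trivially on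
$\pi_1(\mathbb{A})$ because $\tilde\varphi$ commutes with $T$. We modify $\psi$
away from $C$ in order to apply (F5).

Choose $H'>H$ with
$\psi(\mathbb{T}^1\times[-H,H])\subset\mathbb{T}^1\times(-H',H')$. The connected
set $\mathbb{T}^1\times[H',\infty)$ misses $\psi(\mathbb{T}^1\times[-H,H])$ and
accumulates at $e_+$, so it lies in $\psi(\mathbb{T}^1\times(H,\infty))$. Thus
the closed disc $(\mathbb{T}^1\times[H',\infty))\cup\{e_+\}$ lies in the interior
of the closed disc $\psi(\mathbb{T}^1\times[H,\infty))\cup\{e_+\}$. By (F3) there
is a homeomorphism $\Psi$ from $\mathbb{T}^1\times[H,H']$ onto the region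
between them, with
$\Psi(\mathbb{T}^1\times\{H\})=\psi(\mathbb{T}^1\times\{H\})$ and
$\Psi(\mathbb{T}^1\times\{H'\})=\mathbb{T}^1\times\{H'\}$. After composing with
$(x,y)\mapsto(-x,y)$ if necessary, $\Psi$ induces the identity on
$\pi_1(\mathbb{A})$. Then $\Psi^{-1}\psi$ on $\mathbb{T}^1\times\{H\}$ and
$\Psi^{-1}$ on $\mathbb{T}^1\times\{H'\}$ are circle homeomorphisms of degree
$1$. Let $F_0,F_1\colon\mathbb{R}\to\mathbb{R}$ be lifts; they are increasing
and commute with $x\mapsto x+1$, and so does every convex combination. Hence
\[
\Phi(x,y)=\bigl((1-\beta)F_0(x)+\beta F_1(x),\,y\bigr),\qquad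
\beta=\frac{y-H}{H'-H},
\]
induces a homeomorphism of $\mathbb{T}^1\times[H,H']$, and $\Psi\Phi$ equals
$\psi$ on the bottom circle and the identity on the top circle. Do the same on
$\mathbb{T}^1\times[-H',-H]$ and keep $\psi$ on $\mathbb{T}^1\times[-H,H]$. The
result is a homeomorphism $\psi_0$ of $\mathbb{T}^1\times[-H',H']$ that fixes
the boundary pointwise and so acts trivially on $\pi_1$.

By (F5) there is an isotopy $\psi^\theta$ from the identity to $\psi_0$. By (F6)
it lifts to $f_\theta$ on $\mathbb{R}\times[-H',H']$ with $f_0=\mathrm{id}$, and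
$f_\theta T=Tf_\theta$ by uniqueness of lifts. If $f_\theta z=f_\theta w$, then
$E(z)=E(w)$ since $\psi^\theta$ is injective, so $w=T^nz$ and
$f_\theta z=T^nf_\theta z$, whence $n=0$. The function $x(f_\theta z)-x(z)$ is
continuous and $T$-invariant, hence bounded. On the connected strip
$\mathbb{R}\times[-H,H]$ both $f_1$ and $\tilde\varphi^{\,2}$ lift $\psi$, so
$f_1=T^j\tilde\varphi^{\,2}$ there for some $j$.
\end{proof}

The space $X$, the function $k$ and the sets $P_b,Q_a$ do not involve
$\tilde\varphi$. So until the end of Section~\ref{sec:sweep} we replace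
$\tilde\varphi$ by $f_1$ and $\alpha$ by the irrational number $2\alpha+j$, and
we form $\Gamma$ and $\gamma_s$ with these; \eqref{eq:k} still holds.

\subsection*{The model argument}
Indecomposability enters through one statement, proved in
Section~\ref{sec:family}.

\begin{proposition}\label{prop:family}
There are continua $K^1\subset K^2\subset\cdots$ in $\tilde C$ such that
\begin{enumerate}
\item[(i)] $k(K^n)$ is an interval of length at least $2n$;
\item[(ii)] $\bigcup_nK^n$ is dense in $\tilde C$;
\item[(iii)] for every $n$ there is $\eta_n>0$ with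
$\operatorname{dist}(\gamma_sK^n,\gamma_tK^n)\ge\eta_n$ whenever $s,t\in\Gamma$
and $|s-t|\ge1$.
\end{enumerate}
\end{proposition}

For the circle, (iii) fails: a long interval overlaps its translate by $1$. Here
the translates of a long continuum $K=K^{n_0}$ must lie side by side. To see why
this is impossible in the plane, pretend that every $\gamma_\tau K$ is a
horizontal segment, and that the maps $\gamma_s$ preserve the relation ``the
segment passes above the point'' for points that are horizontally far from the
endpoints. Let $z$ be the midpoint of $K$, let $\mu$ be a large integer, and let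
$v\in\Gamma$, $v\ge1$, be small compared with $\mu$ and with the length of $K$.

\emph{The two ends of the sweep lie on opposite sides.} The segment $\gamma_vK$
misses $K$; say it passes above $z$. Two disjoint horizontal segments have a
common order, so $K$ passes below $\gamma_vz$. Applying $\gamma_{-v}$, we find
that $\gamma_{-v}K$ passes below $z$. Translating by $T^\mu$: the segment
$\gamma_{\mu+v}K$ passes above $T^\mu z$ and $\gamma_{\mu-v}K$ passes below it.
This is no contradiction yet, since $T^\mu z$ lies on $\gamma_\mu K$. But by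
(ii) some $K^N\supset K$ contains a point $y$ with $|y-T^\mu z|<\eta_{n_0}$. Both
segments are at distance at least $\eta_{n_0}$ from $T^\mu z$, so
$\gamma_{\mu+v}K$ passes above $y$ and $\gamma_{\mu-v}K$ below $y$, whatever the
value of $v$.

\emph{The sweep cannot cross $y$.} The points $\gamma_sy$,
$s\in\Gamma\cap[0,1]$, are indexed by an infinite set and lie in a compact set,
so $|\gamma_sy-\gamma_{s'}y|<\eta_N$ for some $s<s'$. Let $\delta=s'-s$, let
$\tau\ge1$ and $t=\tau+s'=\tau+\delta+s$. The pair $(\gamma_{\tau+\delta}K,y)$
is carried by $\gamma_s$ to $(\gamma_tK,\gamma_sy)$, and the pair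
$(\gamma_\tau K,y)$ is carried by $\gamma_{s'}$ to $(\gamma_tK,\gamma_{s'}y)$.
The segment is now the same, and $\gamma_sy\in\gamma_sK^N$ is at distance at
least $\eta_N$ from it. So $\gamma_sy$ and $\gamma_{s'}y$ lie on the same side,
and therefore $\gamma_{\tau+\delta}K$ and $\gamma_\tau K$ pass on the same side
of $y$. If $v$ is a multiple of $\delta$, we go from $\mu-v$ to $\mu+v$ in steps
$\delta$ without changing sides, a contradiction.

The argument never compares $\gamma_\delta$ with the identity; it moves the
point instead of the continuum. Two things have to be replaced for real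
continua. ``Above'' and ``below'' become an integer winding label, which the
isotopy preserves. And the step from ``$\gamma_vK$ above $z$'' to ``$K$ below
$\gamma_vz$'' is false for curved continua
(Figure~\ref{fig:hook}); Lemma~\ref{lem:five} shows that it cannot fail at three
interior points at once.

\section{Long continua that stay apart}\label{sec:family}

We prove Proposition~\ref{prop:family}. Long continua come from a point that is
connected to neither end within a bounded range of $k$.

\begin{lemma}\label{lem:long}
There are continua $K_0^1\subset K_0^2\subset\cdots$ in $\tilde C$ with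
$k(K_0^n)=[a_n,b_n]$, $a_n\le-n$, $b_n\ge n$.
\end{lemma}

\begin{proof}
Each $P_n$ has empty interior in $X$. Otherwise $\overline{X\setminus P_n}$ is a
proper subset of $X$ and a continuum by Lemma~\ref{lem:compl}, and together with
$P_n$ it decomposes $X$. The same argument applies to $Q_{-n}$. By the Baire
category theorem there is $p\in X\setminus\bigcup_{n\geq1}(P_n\cup Q_{-n})$, and
$p\in\tilde C$ since $-\infty\in P_n$, $+\infty\in Q_{-n}$.

Let $n>|k(p)|$. The component $A^n$ of $p$ in $\{-\infty\}\cup\{k\le n\}$ is not
$P_n$, so it misses $-\infty$ and is a continuum in $\tilde C$. The set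
$\{-\infty\}\cup\{k<n\}$ is open, so (F8) shows that $A^n$ meets $\{k=n\}$.
Symmetrically, the component $B^n$ of $p$ in $\{k\ge-n\}\cup\{+\infty\}$ is a
continuum in $\tilde C$ that meets $\{k=-n\}$. Both increase with $n$. Fix an
integer $n_*\geq|k(p)|$ and put $K_0^n=A^{n+n_*}\cup B^{n+n_*}$.
\end{proof}

The translates of $K_0^n$ are pairwise disjoint. Indeed, if $K_0^n$ met
$\gamma_rK_0^n$ with $r>0$, the chain $\gamma_{ir}K_0^n$, $i\ge0$, would connect
$K_0^n$ to $+\infty$ with $k$ bounded below, the chain with $i\le0$ would connect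
it to $-\infty$ with $k$ bounded above, and \eqref{eq:II} would fail. Property
(iii) asks for a uniform distance, that is, for disjointness of limits of
translates. To run the chain argument for two such limits in both directions,
each must be a limit of translates of the other. This is what a minimal set
provides.

Let $\mathcal{H}$ be the space of nonempty compact subsets of $\tilde C$ with
the Hausdorff metric. Give $\mathcal{H}^{\mathbb{N}}$ the product topology,
which is metrizable. The group $\Gamma$ acts on it by homeomorphisms,
$\gamma_s(K^n)_n=(\gamma_sK^n)_n$, by (F10). Let $\mathcal{Y}$ be the closure of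
the orbit of $(K_0^n)_n$; it is $\Gamma$-invariant. For
$\mathbf{K}=(K^n)\in\mathcal{Y}$ put $c(\mathbf{K})=\min k(K^1)-a_1$. The
function $c$ is continuous and $c(\gamma_s\mathbf{K})=c(\mathbf{K})+s$. The
following properties hold on the orbit and pass to limits by (F10): each $K^n$
is a continuum, $K^n\subset K^{n+1}$, and
\begin{equation}\label{eq:range}
k(K^n)=[a_n+c(\mathbf{K}),\,b_n+c(\mathbf{K})]\qquad\text{for all }n.
\end{equation}
For each $r$ the set $\mathcal{Y}_r=\{\mathbf{K}\in\mathcal{Y}:|c(\mathbf{K})|\le r\}$
is compact: it is closed, and its $n$th coordinates lie in the compact set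
$\{a_n-r\le k\le b_n+r\}$.

A nonempty closed $\Gamma$-invariant subset of $\mathcal{Y}$ meets
$\mathcal{Y}_1$, as one sees by applying a power of $T$. So a chain of such
subsets has nonempty intersection, and Zorn's lemma gives a minimal one,
$\mathcal{M}$. The closure of any orbit in $\mathcal{M}$ is $\mathcal{M}$. Thus
\begin{equation}\label{eq:min}
\begin{gathered}
\text{for }\mathbf{K},\mathbf{L}\in\mathcal{M}\text{ there are }v_j\in\Gamma
\text{ with }\gamma_{v_j}\mathbf{K}\to\mathbf{L},\\
\text{and then }v_j\to c(\mathbf{L})-c(\mathbf{K}).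
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:disjoint}
If $\mathbf{K},\mathbf{L}\in\mathcal{M}$ and $c(\mathbf{K})\neq c(\mathbf{L})$,
then $K^n\cap L^n=\emptyset$ for all $n$.
\end{lemma}

\begin{proof}
We may assume $r=c(\mathbf{L})-c(\mathbf{K})>0$. Suppose $q\in K^n\cap L^n$.
Take $v_j\to r$ as in \eqref{eq:min}. Put $\mathbf{L}_0=\mathbf{K}$,
$\mathbf{L}_1=\mathbf{L}$, and define $\mathbf{L}_{i+1}=\lim_j\gamma_{v_j}\mathbf{L}_i$
inductively, each time along a subsequence of the previous one. The limits exist
because $c(\gamma_{v_j}\mathbf{L}_i)$ is bounded in $j$, and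
$c(\mathbf{L}_i)=c(\mathbf{K})+ir$.

Consecutive sets meet. This holds for $L_0^n,L_1^n$. Let
$q_i\in L_{i-1}^n\cap L_i^n$. Along the subsequence defining $\mathbf{L}_{i+1}$
we have both $\gamma_{v_j}L^n_{i-1}\to L^n_i$ and
$\gamma_{v_j}L_i^n\to L_{i+1}^n$, so any limit point of the bounded sequence
$\gamma_{v_j}q_i$ lies in $L_i^n\cap L_{i+1}^n$.

Hence $\bigcup_{i\ge0}L_i^n$ is connected. By \eqref{eq:range},
$k(L_i^n)=k(K^n)+ir$, so $+\infty$ is in the closure of this union, and $k\ge a$
on it, where $a=\min k(K^n)$. Therefore $K^n\subset Q_a$. Now take $w_j\to-r$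
with $\gamma_{w_j}\mathbf{L}\to\mathbf{K}$ and build the chain that starts with
$\mathbf{L},\mathbf{K}$. Its $n$th sets satisfy the same induction and have
$k$-images $k(L^n)-ir$, so $L^n\subset P_b$ with $b=\max k(L^n)$. Then
$q\in P_b\cap Q_a$, contradicting \eqref{eq:II}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:family}]
Let $\mathbf{K}=(K^n)$ be any element of $\mathcal{M}$. Property (i) follows from
\eqref{eq:range}. The increasing union $\bigcup_nK^n$ is connected and $k$ is
unbounded above and below on it, so its closure in $X$ is a continuum containing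
$\pm\infty$. By Lemma~\ref{lem:irr} the closure is $X$, which is (ii).

For (iii) let
\[
\eta_n=\inf\{\operatorname{dist}(L^n,L'^{\,n}):\mathbf{L},\mathbf{L}'\in\mathcal{M},\
|c(\mathbf{L})-c(\mathbf{L}')|\ge1\}.
\]
Since $c(\gamma_s\mathbf{K})-c(\gamma_t\mathbf{K})=s-t$, it suffices to show
$\eta_n>0$. Otherwise take $\mathbf{L}_j,\mathbf{L}'_j\in\mathcal{M}$ with
$|c(\mathbf{L}_j)-c(\mathbf{L}'_j)|\ge1$ and
$\operatorname{dist}(L_j^n,L_j'^{\,n})\to0$. Applying powers of the isometry $T$,
we may assume $0\le c(\mathbf{L}_j)\le1$. Then $L_j'^{\,n}$ meets a fixed bounded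
set, so $c(\mathbf{L}'_j)$ is bounded by \eqref{eq:k} and \eqref{eq:range}. Along
a subsequence the limits $\mathbf{L},\mathbf{L}'\in\mathcal{M}$ exist; they
satisfy $|c(\mathbf{L})-c(\mathbf{L}')|\ge1$ and
$L^n\cap L'^{\,n}\neq\emptyset$, contradicting Lemma~\ref{lem:disjoint}.
\end{proof}

\section{Winding labels}\label{sec:winding}

Call a nondegenerate continuum $L\subset\mathbb{R}^2$ \emph{nonseparating} if
$\mathbb{R}^2\setminus L$ is connected. By Lemma~\ref{lem:discs}, applied in
$\mathbb{R}^2\cup\{\infty\}$ with $e=\infty$, every neighborhood of $L$ contains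
an open disc $V\supset L$ in the plane.

Let $\arg\colon\mathbb{R}^2\setminus\{0\}\to\mathbb{R}/2\pi\mathbb{Z}$ be the
argument, let $L$ be nonseparating and $p\notin L$. A \emph{determination} for
$(L,p)$ is a continuous lift $\vartheta\colon L\to\mathbb{R}$ of
$w\mapsto\arg(w-p)$. It exists by (F6) on a disc $V\supset L$ missing $p$, and it
is unique up to a constant in $2\pi\mathbb{Z}$ because $L$ is connected. If
$x(w)\ne x(p)$, then $\cos\vartheta(w)\neq0$ and there is a unique integer
$n(w)$ with $|\vartheta(w)-\pi n(w)|<\pi/2$; it is even if $x(w)>x(p)$ and odd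
if $x(w)<x(p)$. For $w,w'\in L$ with $x(w)\ne x(p)\neq x(w')$ define the
\emph{winding label}
\[
\mathcal{W}(L,p;w,w')=n(w')-n(w).
\]
Changing $\vartheta$ by $2\pi i$ changes both integers by $2i$, so the label is
well defined. It counts, with sign, the half-turns that $L$ makes around $p$
between $w$ and $w'$.

\begin{example}\label{ex:segment}
Let $L$ contain a horizontal segment from $w$ to $w'$ with $x(w)<x(p)<x(w')$. If
the segment passes above $p$, take $\vartheta\in(0,\pi)$ on it; then $n(w)=1$,
$n(w')=0$, and the label is $-1$. If it passes below, take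
$\vartheta\in(-\pi,0)$; then $n(w)=-1$, $n(w')=0$, and the label is $+1$.
\end{example}

\begin{lemma}[deformation]\label{lem:deform}
Let $L,L'$ be nonseparating, $w,w'\in L$, and let
$F\colon L\times[0,1]\to\mathbb{R}^2$ and $\theta\mapsto p_\theta\in\mathbb{R}^2$
be continuous. Suppose that $F_0$ is the inclusion, $F_1$ is a homeomorphism
onto $L'$, and that $p_\theta\notin F_\theta(L)$ and
$x(F_\theta w)\neq x(p_\theta)\neq x(F_\theta w')$ for all $\theta$. Then
$\mathcal{W}(L,p_0;w,w')=\mathcal{W}(L',p_1;F_1w,F_1w')$.
\end{lemma}

\begin{proof}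
By (F6) a determination for $(L,p_0)$ extends to a continuous lift
$\vartheta(u,\theta)$ of $\arg(F_\theta u-p_\theta)$ on $L\times[0,1]$, and
$\vartheta(F_1^{-1}(\cdot),1)$ is a determination for $(L',p_1)$. For $u=w,w'$
the path $\theta\mapsto\vartheta(u,\theta)$ avoids $\pi/2+\pi\mathbb{Z}$, so it
stays in one interval $(\pi n-\pi/2,\pi n+\pi/2)$.
\end{proof}

\subsection*{Five points}
Let $K,L$ be disjoint, with marked points $z_a\in K$ and $w_a\in L$ ordered from
left to right. For parallel segments, $\mathcal{W}(L,z_j;w_i,w_l)$ and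
$\mathcal{W}(K,w_j;z_i,z_l)$, $i<j<l$, are $-1$ and $+1$ in some order. With
three marked points the two labels can agree: let $L=[-1,1]\times\{0\}$,
$w_a=(a-1,0)$, and let $K$ be the polygonal arc through $(1,2)$, $(-2,2)$,
$(-2,-2)$, $(0,-2)$, with $z_0=(-1,2)$, $z_1=(0,-2)$, $z_2=(1,2)$. By
Example~\ref{ex:segment} both labels equal $-1$. With five points they cannot
agree for all triples.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1,yscale=0.5]
\draw[thick] (-6,0) -- (-4,0) node[right] {$L$};
\draw[thick] (-6,-2) -- (-4,-2) node[right] {$K$};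
\fill (-6,0) ellipse (0.05 and 0.11) node[above] {$w_0$};
\fill (-5,0) ellipse (0.05 and 0.11) node[above] {$w_1$};
\fill (-4,0) ellipse (0.05 and 0.11) node[above] {$w_2$};
\fill (-6,-2) ellipse (0.05 and 0.11) node[below] {$z_0$};
\fill (-5,-2) ellipse (0.05 and 0.11) node[below] {$z_1$};
\fill (-4,-2) ellipse (0.05 and 0.11) node[below] {$z_2$};
\draw[thick] (-1,0) -- (1,0) node[right] {$L$};
\draw[thick] (0,-2) -- (-2,-2) -- (-2,2) -- (1,2) node[right] {$K$};
\fill (-1,0) ellipse (0.05 and 0.11) node[above] {$w_0$};
\fill (0,0) ellipse (0.05 and 0.11) node[above] {$w_1$};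
\fill (1,0) ellipse (0.05 and 0.11) node[above] {$w_2$};
\fill (-1,2) ellipse (0.05 and 0.11) node[above] {$z_0$};
\fill (0,-2) ellipse (0.05 and 0.11) node[below] {$z_1$};
\fill (1,2) ellipse (0.05 and 0.11) node[above] {$z_2$};
\end{tikzpicture}
\caption{Two disjoint arcs $K$, $L$ with three marked points each, ordered from
left to right. In both pictures $L$ passes above $z_1$. On the left, $K$ passes
below $w_1$ on its way from $z_0$ to $z_2$. On the right it passes above $w_1$,
and it reaches $z_1$ by going around the end of $L$.}
\label{fig:hook}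
\end{figure}

\begin{lemma}[five points]\label{lem:five}
Let $K,L$ be disjoint nonseparating continua, $z_0,\dots,z_4\in K$ and
$w_0,\dots,w_4\in L$, and suppose that $x(w_b)-x(z_a)$ has the sign of $b-a$
whenever $a\neq b$. Then there are $0\le i<j<l\le4$ with
\[
\mathcal{W}(L,z_j;w_i,w_l)\neq\mathcal{W}(K,w_j;z_i,z_l).
\]
\end{lemma}

\begin{proof}
The point is to compute all the labels with one function. Choose disjoint open
discs $V\supset K$ and $V'\supset L$. The product $V\times V'$ is simply
connected, so $(z,w)\mapsto\arg(w-z)$ has a continuous lift $\Theta$ on it. For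
$a\ne b$ let $\Lambda(a,b)$ be the integer with
$|\Theta(z_a,w_b)-\pi\Lambda(a,b)|<\pi/2$; it is even if $b>a$ and odd if $b<a$.
The function $w\mapsto\Theta(z_j,w)$ is a determination for $(L,z_j)$. Since
$z-w_j=-(w_j-z)$, the function $z\mapsto\Theta(z,w_j)+\pi$ is a determination for
$(K,w_j)$, and it gives $z_a$ the integer $\Lambda(a,j)+1$. Hence
\[
\mathcal{W}(L,z_j;w_i,w_l)=\Lambda(j,l)-\Lambda(j,i),\qquad
\mathcal{W}(K,w_j;z_i,z_l)=\Lambda(l,j)-\Lambda(i,j).
\]
Put $\sigma(a,b)=\Lambda(a,b)-\Lambda(b,a)$. It is odd, $\sigma(b,a)=-\sigma(a,b)$,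
and the two labels agree exactly when $\sigma(j,l)=\sigma(j,i)$.

Suppose they agree for all $i<j<l$. For $j\in\{1,2,3\}$ there are indices on
both sides of $j$, and every value $\sigma(j,i)$ with $i<j$ equals every value
$\sigma(j,l)$ with $l>j$. So all $\sigma(j,a)$, $a\neq j$, have a common odd
value $r_j$. Antisymmetry for the pairs $\{1,2\}$, $\{1,3\}$, $\{2,3\}$ gives
\[
r_1=-r_2,\qquad r_1=-r_3,\qquad r_2=-r_3 .
\]
The first two give $r_2=r_3$, and then the third gives $r_2=0$, which is not
odd.
\end{proof}

\subsection*{Labels on $\tilde C$}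
Every nondegenerate continuum $L\subset\tilde C$ is nonseparating. Indeed, the
connected unbounded sets $\tilde U^\pm$ lie in the unbounded component of
$\mathbb{R}^2\setminus L$, so a bounded component would be a nonempty open
subset of $\tilde C$, which has empty interior.

The isotopy moves points horizontally by up to $M$, so it preserves a label only
if $w,w'$ are horizontally far from the base point. We measure this by $k$,
whose differences are $\Gamma$-invariant. Put
\[
\lambda=2D+2M+2 .
\]
A quadruple $(L,z;w,w')$ is \emph{wide} if $L\subset\tilde C$ is a nondegenerate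
continuum, $z\in\tilde C\setminus L$, $w,w'\in L$, and
$|k(w)-k(z)|\ge\lambda$, $|k(w')-k(z)|\ge\lambda$. By \eqref{eq:2D} its label is
defined. The image of a wide quadruple under any $\gamma_s$ is wide.

\begin{lemma}\label{lem:wide}
Let $(L,z;w,w')$ be wide.
\begin{enumerate}
\item[(a)] If $p\in\mathbb{R}^2$ and $|p-z|<\min(1,\operatorname{dist}(z,L))$,
then $\mathcal{W}(L,p;w,w')=\mathcal{W}(L,z;w,w')$.
\item[(b)] For all $s\in\Gamma$,
$\mathcal{W}(\gamma_sL,\gamma_sz;\gamma_sw,\gamma_sw')=\mathcal{W}(L,z;w,w')$.
\end{enumerate}
\end{lemma}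

\begin{proof}
(a) Apply Lemma~\ref{lem:deform} with $F_\theta$ the inclusion and
$p_\theta=z+\theta(p-z)$. The segment misses $L$, and for $u=w,w'$ we have
$|x(u)-x(p_\theta)|\ge\lambda-2D-1>0$.

(b) For $T$ take $F_\theta(u)=u+(\theta,0)$ and $p_\theta=z+(\theta,0)$; the
differences $F_\theta(u)-p_\theta$ do not depend on $\theta$. For
$\tilde\varphi=f_1$ take $F_\theta=f_\theta|_L$ and $p_\theta=f_\theta(z)$. Then
$p_\theta\notin F_\theta(L)$ since $f_\theta$ is injective, and for $u=w,w'$,
\[
|x(f_\theta u)-x(f_\theta z)|\ge|x(u)-x(z)|-2M\ge\lambda-2D-2M>0 .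
\]
If $\gamma$ is $T$ or $\tilde\varphi$, the statement for $\gamma$ applied to the
wide quadruple $(\gamma^{-1}L,\gamma^{-1}z;\gamma^{-1}w,\gamma^{-1}w')$ is the
statement for $\gamma^{-1}$. Since wideness is preserved, we may compose.
\end{proof}

\section{The sweep}\label{sec:sweep}

\begin{proof}[Proof of Proposition~\ref{prop:dec}]
Let $(K^n)$ and $\eta_n$ be as in Proposition~\ref{prop:family}.

\emph{Choices.} Fix $n_0\ge10\lambda$ and put $K=K^{n_0}$. By (i) there are
$z_0,\dots,z_4\in K$ with $k(z_{a+1})-k(z_a)=5\lambda$. Fix an integer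
$\mu\ge3\lambda$. By (ii) and nestedness there are $N\ge n_0$ and
$y_1,y_2,y_3\in K^N$ with
\begin{equation}\label{eq:y}
|y_j-T^\mu z_j|<\min(1,\eta_{n_0}),\qquad\text{hence}\qquad
|k(y_j)-k(z_j)-\mu|\le2D+1<\lambda
\end{equation}
by \eqref{eq:2D}. The set $\Gamma\cap[0,1]$ is infinite because $\alpha$ is
irrational, and the triples $(\gamma_sy_1,\gamma_sy_2,\gamma_sy_3)$,
$s\in\Gamma\cap[0,1]$, lie in a compact set because $k$ is bounded on them. So
there are $s<s'$ in $\Gamma\cap[0,1]$ with
\begin{equation}\label{eq:return}
|\gamma_sy_j-\gamma_{s'}y_j|<\min(1,\eta_N)\qquad(j=1,2,3).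
\end{equation}
Let $\delta=s'-s\in(0,1]$ and choose $q\in\mathbb{N}$ with
$v=q\delta\in[\lambda,\lambda+1]$. Then $v\in\Gamma$ and
$1\le v\le\frac32\lambda$, as $\lambda\ge2$. Note that $v$ is chosen after the
$y_j$, which is why the constant $\eta_{n_0}$ in \eqref{eq:y} has to work for
all $v\ge1$ at once.

Fix $0\le i<j<l\le4$, so that $j\in\{1,2,3\}$, and let
$I=\Gamma\cap[\mu-v,\mu+v]$. For $\tau\in I$ put
\[
\omega(\tau)=\mathcal{W}(\gamma_\tau K,\,y_j;\,\gamma_\tau z_i,\gamma_\tau z_l).
\]
This quadruple is wide. Indeed $\tau\ge3\lambda-\frac32\lambda\ge1$, so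
$y_j\in K^N$ is not in $\gamma_\tau K\subset\gamma_\tau K^N$ by (iii). And for
$a\in\{i,l\}$,
\[
k(\gamma_\tau z_a)-k(y_j)=\bigl(k(z_a)-k(z_j)\bigr)+(\tau-\mu)
-\bigl(k(y_j)-k(z_j)-\mu\bigr)
\]
has absolute value at least $5\lambda-\frac32\lambda-\lambda=\frac52\lambda$.

\emph{Step 1: $\omega(\tau+\delta)=\omega(\tau)$ if $\tau,\tau+\delta\in I$.} Put
$t=\tau+s'=\tau+\delta+s$. Lemma~\ref{lem:wide}(b), applied with $\gamma_s$ and
with $\gamma_{s'}$, gives
\[
\omega(\tau+\delta)=\mathcal{W}(\gamma_tK,\gamma_sy_j;\gamma_tz_i,\gamma_tz_l),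
\qquad
\omega(\tau)=\mathcal{W}(\gamma_tK,\gamma_{s'}y_j;\gamma_tz_i,\gamma_tz_l),
\]
and the first quadruple is wide. Since $t-s=\tau+\delta\ge1$, we have
$\operatorname{dist}(\gamma_sy_j,\gamma_tK)\ge
\operatorname{dist}(\gamma_sK^N,\gamma_tK^N)\ge\eta_N$. By \eqref{eq:return},
Lemma~\ref{lem:wide}(a) applies with $z=\gamma_sy_j$, $p=\gamma_{s'}y_j$, and
the two labels are equal. Starting from $\tau=\mu-v$ and applying this $2q$
times, we get
\begin{equation}\label{eq:ends}
\omega(\mu-v)=\omega(\mu+v).
\end{equation}

\emph{Step 2:
$\omega(\mu\pm v)=\mathcal{W}(\gamma_{\pm v}K,z_j;\gamma_{\pm v}z_i,\gamma_{\pm v}z_l)$.}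
Since $T^\mu z_j\in\gamma_\mu K$ and $v\ge1$, we have
$\operatorname{dist}(T^\mu z_j,\gamma_{\mu\pm v}K)\ge\eta_{n_0}$. For
$a\in\{i,l\}$,
\[
|k(\gamma_{\mu\pm v}z_a)-k(T^\mu z_j)|=|k(z_a)-k(z_j)\pm v|\ge\tfrac72\lambda .
\]
So $(\gamma_{\mu\pm v}K,T^\mu z_j;\gamma_{\mu\pm v}z_i,\gamma_{\mu\pm v}z_l)$ is
wide. By \eqref{eq:y} and Lemma~\ref{lem:wide}(a), with $p=y_j$, its label is
$\omega(\mu\pm v)$. Apply Lemma~\ref{lem:wide}(b) with $\gamma_{-\mu}$.

\emph{Step 3: the contradiction.} Let $L=\gamma_vK$ and $w_a=\gamma_vz_a$. The
quadruple $(\gamma_{-v}K,z_j;\gamma_{-v}z_i,\gamma_{-v}z_l)$ is wide, as an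
image of a wide quadruple from Step 2, and $\gamma_v$ carries it to
$(K,w_j;z_i,z_l)$. By Step 2, \eqref{eq:ends} and Lemma~\ref{lem:wide}(b),
\[
\mathcal{W}(L,z_j;w_i,w_l)=\omega(\mu+v)=\omega(\mu-v)
=\mathcal{W}(K,w_j;z_i,z_l),
\]
and this holds for all $0\le i<j<l\le4$. On the other hand, $K$ and $L$ are
nonseparating, and disjoint by (iii). For $a\neq b$, the number
$x(w_b)-x(z_a)$ differs from $k(z_b)-k(z_a)=5\lambda(b-a)$ by at most
$v+2D<\frac52\lambda$, so it has the sign of $b-a$. This contradicts
Lemma~\ref{lem:five}. Hence $X$ is decomposable.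
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Return to the lift $\tilde\varphi$ and the number $\alpha$ of
Section~\ref{sec:lift}. By Proposition~\ref{prop:dec}, $X$ is decomposable; let
$m$ be given by Proposition~\ref{prop:m}. Since $m\circ T=m+1$ and
$m\circ\tilde\varphi=m+\alpha$, the function $m$ induces a continuous surjection
$g\colon C\to\mathbb{T}^1$ with $g\circ\varphi=R_\alpha\circ g$. The fiber of
$g$ over $c\bmod1$ is
\[
E\Bigl(\bigcup_{n\in\mathbb{Z}}m^{-1}(c+n)\Bigr)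
=E\Bigl(\bigcup_{n\in\mathbb{Z}}T^nm^{-1}(c)\Bigr)=E(m^{-1}(c)),
\]
which is connected. So $g$ is monotone, and $C$ is decomposable by
Lemma~\ref{lem:monotone}.

Let $h'=d\,g+u\pmod1$ with $d\neq0$ and $u$ continuous and $\varphi$-invariant.
Then $h'\circ\varphi=h'+d\alpha$, and $d\alpha$ is irrational. The set $h'(C)$
is compact, nonempty and mapped into itself by $R_{d\alpha}$, whose forward
orbits are dense; so $h'$ is onto.

Conversely, let $h'$ be a semiconjugacy to $R_{\rho'}$ with $\rho'$ irrational.
Lemma~\ref{lem:lifth}, with the same $\tilde\varphi$, gives an integer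
$d'\neq0$, a number $\tilde\rho\,'\equiv\rho'\pmod1$ and a lift $\tilde h'$ with
$\tilde h'-d'x$ bounded and $T$-invariant and
$\tilde h'\circ\tilde\varphi=\tilde h'+\tilde\rho\,'$. The function
$\tilde u=\tilde h'-d'm$ is continuous and $T$-invariant. It is bounded, since
$m-k$ and $k-x$ are bounded. Also
$\tilde u\circ\tilde\varphi^{\,n}=\tilde u+n(\tilde\rho\,'-d'\alpha)$, so
boundedness forces $\tilde\rho\,'=d'\alpha$. Thus $\tilde u$ induces a
continuous $\varphi$-invariant function $u\colon C\to\mathbb{R}$ with
$h'=d'g+u\pmod1$, and $R_{\rho'}=R_{d'\alpha}$.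
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:no}]
If such $C$, $\varphi$, $\rho$ existed, Theorem~\ref{thm:main} would make $C$
decomposable.
\end{proof}

\begin{thebibliography}{1}
\bibitem{JK}
Tobias J\"ager and Andres Koropecki,
\emph{Poincar\'e theory for decomposable cofrontiers},
arXiv:1506.01096 (2015).
\end{thebibliography}
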